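\title{Semi-abelian categories of cocommutative Hopf monoids in comodules over cosemisimple Hopf algebras}

\begin{abstract}
Let $(H,\mathcal{R})$ be a cotriangular Hopf algebra over a field $\Bbbk$, so that the right $H$-comodules form an abelian symmetric monoidal category $\mathfrak{M}^H$. We prove that if $H$ is cosemisimple, then the category of cocommutative Hopf monoids in $\mathfrak{M}^H$ is semi-abelian. This answers a question posed by Sciandra and Zuo. The same holds for every $H$ in characteristic $0$, and in characteristic $p$ whenever the finite-dimensional comodules over $H\otimes\bar{\Bbbk}$ form a Frobenius exact category. The theorems of Deligne and of Coulembier--Etingof--Ostrik move the problem to a symmetric tensor category in which cocommutative coalgebras have enough group-like elements. There a cocommutative Hopf monoid is flat over each Hopf submonoid, which yields a bijection between Hopf submonoids and left ideal coideals, and this bijection is reflected back to $\mathfrak{M}^H$.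
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Let $\Bbbk$ be a field and $H$ a Hopf algebra over $\Bbbk$. Let $\mathfrak{M}^H$ be the category of right $H$-comodules, with coactions written $v\mapsto v_0\otimes v_1$. It is abelian, with kernels and cokernels computed in vector spaces, and it is monoidal for the tensor product over $\Bbbk$ with the diagonal coaction $v\otimes w\mapsto v_0\otimes w_0\otimes v_1w_1$. It is symmetric monoidal exactly when $H$ is \emph{cotriangular}, that is, when there is a convolution invertible map $\mathcal{R}\colon H\otimes H\to\Bbbk$ with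
\begin{gather*}
\mathcal{R}(ab,c)=\mathcal{R}(a,c_1)\mathcal{R}(b,c_2),\qquad \mathcal{R}(a,bc)=\mathcal{R}(a_1,c)\mathcal{R}(a_2,b),\\
\mathcal{R}(a_1,b_1)\,a_2b_2=b_1a_1\,\mathcal{R}(a_2,b_2),\qquad \mathcal{R}(a_1,b_1)\mathcal{R}(b_2,a_2)=\varepsilon(a)\varepsilon(b).
\end{gather*}
The symmetry is then $\sigma(v\otimes w)=\mathcal{R}(v_1,w_1)\,w_0\otimes v_0$. The first two axioms are the hexagon identities, the third says that $\sigma$ is colinear, and the last says that $\sigma^2=\mathrm{id}$. We fix such an $\mathcal{R}$.

A \emph{Hopf monoid} in $\mathfrak{M}^H$ is an object $A$ with morphisms $m,u,\Delta,\varepsilon,S$ of $\mathfrak{M}^H$ that satisfy the axioms of a Hopf algebra, where $A\otimes A$ is an algebra through $(m\otimes m)(\mathrm{id}\otimes\sigma\otimes\mathrm{id})$. It is \emph{cocommutative} if $\sigma\Delta=\Delta$. Let $\mathsf{Hopf}_{\mathrm{coc}}(\mathfrak{M}^H)$ be the category of cocommutative Hopf monoids, whose morphisms are the colinear maps that are algebra and coalgebra maps.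

\begin{example}\label{ex:color}
For $H=\Bbbk$ these are the ordinary cocommutative Hopf algebras. For $H=\Bbbk[G]$ with $G$ an abelian group, comodules are $G$-graded spaces, $\mathcal{R}$ is given by a bicharacter $\phi\colon G\times G\to\Bbbk^\times$ with $\phi(g,h)\phi(h,g)=1$, and $\sigma(v\otimes w)=\phi(g,h)\,w\otimes v$ for $v,w$ of degrees $g,h$; the Hopf monoids are the color Hopf algebras. The case $G=\{1,g\}$, $\phi(g,g)=-1$ gives super vector spaces and the sign rule.
\end{example}

A category is \emph{semi-abelian} if it is pointed, Barr-exact and Bourn-protomodular, and has binary coproducts. We recall the terms. \emph{Pointed} means that there is a zero object. A category is \emph{regular} if it has finite limits, kernel pairs have coequalizers, and regular epimorphisms (coequalizers of some pair of arrows) are stable under pullback. It is \emph{Barr-exact} if, moreover, every equivalence relation $P\rightarrowtail A\times A$ is \emph{effective}, that is, the kernel pair of a morphism. A pointed category with finite limits is \emph{protomodular} if and only if it satisfies the \emph{split short five lemma}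 \cite{BB}: a morphism between split epimorphisms, compatible with the chosen sections, that is an isomorphism on the kernels and on the bases is an isomorphism. The model is the category of groups. There, protomodularity says that a split extension is a semidirect product, and exactness says that congruences come from normal subgroups.

The Hopf algebra $H$ is \emph{cosemisimple} if every $H$-comodule is a direct sum of simple comodules. The following question was posed in \cite{SZ}: \emph{is $\mathsf{Hopf}_{\mathrm{coc}}(\mathfrak{M}^H)$ semi-abelian for every cosemisimple cotriangular Hopf algebra $(H,\mathcal{R})$ over a field?} The answer is yes.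

\begin{theorem}\label{thm:A}
Let $(H,\mathcal{R})$ be a cotriangular Hopf algebra over a field $\Bbbk$. If $H$ is cosemisimple, then $\mathsf{Hopf}_{\mathrm{coc}}(\mathfrak{M}^H)$ is semi-abelian.
\end{theorem}

This is the answer one would guess. Among cocommutative coalgebras in $\mathfrak{M}^H$ the tensor product is the categorical product and $\Delta$ is the diagonal, so a cocommutative Hopf monoid is a group object, with $S$ as inversion. Arguments for groups that use only the group operations therefore carry over, and they give the zero object, finite limits and protomodularity. Regularity and exactness are of a different nature. They concern quotients: a surjection must be determined by its kernel and must survive pullback. For groups this rests on choosing elements in cosets, and an object of $\mathfrak{M}^H$ may have too few elements of the right kind. The work is to find a substitute.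

\subsection{A more general theorem}

Let $L$ be a field. A \emph{pre-Tannakian category} over $L$ is an essentially small $L$-linear abelian rigid symmetric monoidal category with finite-dimensional Hom spaces, objects of finite length, $L$-bilinear $\otimes$, and $\operatorname{End}(\mathbf{1})=L$. A \emph{symmetric tensor functor} is an exact $L$-linear symmetric strong monoidal functor. The category $\mathfrak{M}^H_{\mathrm{fd}}$ of finite-dimensional comodules is pre-Tannakian over $\Bbbk$ (Section~\ref{ss:ptc}).

\begin{definition}\label{def:N}
A pre-Tannakian category $\mathcal{D}$ has \emph{property} (N) if every nonzero commutative algebra $R$ in $\mathcal{D}$ has a nilpotent ideal $\mathfrak{n}$ with $R/\mathfrak{n}\cong\mathbf{1}^r$ as algebras, for some $r\ge1$.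
\end{definition}

For finite-dimensional vector spaces over an algebraically closed field this is the Nullstellensatz for finite-dimensional algebras; hence the letter.

A Hopf subalgebra $H'\subseteq H$ is \emph{finitely generated} if it is the smallest Hopf subalgebra containing some finite-dimensional subcoalgebra. The form $\mathcal{R}$ restricts to a cotriangular structure on $H'$, because its convolution inverse is $(a,b)\mapsto\mathcal{R}(b,a)$. For a field extension $L/\Bbbk$ put $H'_L=H'\otimes_\Bbbk L$. Consider the following condition on $(H,\mathcal{R})$.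
\begin{itemize}
\item[$(\dagger)$] For every finitely generated Hopf subalgebra $H'\subseteq H$ there are a field extension $L/\Bbbk$ and a symmetric tensor functor from $\mathfrak{M}^{H'_L}_{\mathrm{fd}}$ to a pre-Tannakian category over $L$ with property \textup{(N)}.
\end{itemize}

Let $A$ be a cocommutative Hopf monoid. For a Hopf submonoid $K\subseteq A$ put $K^+=\ker(\varepsilon|_K)$, and let $AK^+$ be the image of the multiplication $A\otimes K^+\to A$. Call $K$ \emph{conjugation-stable} if the map $A\otimes K\to A$, $a\otimes k\mapsto a_1kS(a_2)$, lands in $K$ (the notation, which hides a symmetry, is explained in Section~\ref{ss:sweedler}). A \emph{coideal} is a subobject $I\subseteq A$ such that $A/I$ is a quotient coalgebra, and a \emph{two-sided Hopf ideal} is a two-sided ideal and coideal that is stable under $S$. If $I$ is a left ideal and a coideal with projection $\pi\colon A\to A/I$, its \emph{coinvariants} are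
\[
A^{\mathrm{co}\,A/I}=\{a:\ \pi(a_1)\otimes a_2=\pi(1)\otimes a\}.
\]

\begin{theorem}\label{thm:B}
Let $(H,\mathcal{R})$ be a cotriangular Hopf algebra over $\Bbbk$, not necessarily cosemisimple, that satisfies $(\dagger)$.
\begin{enumerate}
\item[(1)] The category $\mathsf{Hopf}_{\mathrm{coc}}(\mathfrak{M}^H)$ is semi-abelian. Its regular epimorphisms are the surjections and its monomorphisms are the injections.
\item[(2)] \textup{(Newman correspondence)} For every object $A$ of this category, $K\mapsto AK^+$ and $I\mapsto A^{\mathrm{co}\,A/I}$ are mutually inverse bijections between the Hopf submonoids of $A$ and the subobjects $I\subseteq A$ that are left ideals and coideals. Conjugation-stable $K$ correspond to two-sided Hopf ideals.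
\end{enumerate}
\end{theorem}

\begin{proposition}\label{prop:dagger}
Condition $(\dagger)$ holds
\begin{enumerate}
\item[(a)] for every cotriangular $(H,\mathcal{R})$ if $\operatorname{char}\Bbbk=0$;
\item[(b)] if $\operatorname{char}\Bbbk=p>0$, whenever $\mathfrak{M}^{H_{\bar\Bbbk}}_{\mathrm{fd}}$ is Frobenius exact \textup{(}Section~\textup{\ref{ss:fiber})}, in particular whenever $H$ is cosemisimple.
\end{enumerate}
\end{proposition}

Theorem~\ref{thm:A} follows from Theorem~\ref{thm:B}(1) and Proposition~\ref{prop:dagger}. For example, $(\dagger)$ holds for $H=\Bbbk[G]$ with $G$ any abelian group and $\Bbbk$ any field, since graded vector spaces are direct sums of graded lines and $\Bbbk[G]$ is therefore cosemisimple.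

\section{The model case and the plan of the proof}\label{sec:model}

\subsection{Group algebras}

Let $H=\Bbbk$ and $A=\Bbbk\Gamma$ for a group $\Gamma$, with $\Delta\gamma=\gamma\otimes\gamma$. A subcoalgebra of $A$ is a subcomodule, hence spanned by a subset of $\Gamma$, so the Hopf subalgebras are the $\Bbbk\Lambda$ for subgroups $\Lambda$. Let $I$ be a left ideal and coideal, with $\pi\colon A\to A/I$. The elements $\pi(\gamma)$ are group-like and span $A/I$. Distinct group-like elements are linearly independent, so the set $X=\pi(\Gamma)$ is a basis of $A/I$. As $I$ is a left ideal, $\Gamma$ acts on $X$ by $\gamma\pi(\delta)=\pi(\gamma\delta)$; the action is transitive, and we let $\Lambda$ be the stabilizer of $\pi(1)$. An element $\sum c_\gamma\gamma$ is coinvariant when $\sum c_\gamma\,\pi(\gamma)\otimes\gamma=\sum c_\gamma\,\pi(1)\otimes\gamma$, so $K=A^{\mathrm{co}\,A/I}=\Bbbk\Lambda$. The space $AK^+$ is spanned by the $\gamma\lambda-\gamma$, so $A/AK^+=\Bbbk[\Gamma/\Lambda]$. The equality $I=AK^+$ is thus the orbit--stabilizer bijection $\Gamma/\Lambda\cong X$. We break its proof into four steps, each of which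 makes sense without a basis.

\begin{enumerate}
\item[(1)] \emph{Freeness.} A left $K$-module and right $A$-comodule $M$ whose coaction satisfies $\rho(km)=k_1m_0\otimes k_2m_1$ is a $\Gamma$-graded space $M=\bigoplus M_\gamma$ with $\lambda M_\gamma\subseteq M_{\lambda\gamma}$. Each $\lambda$ is invertible, so $\lambda M_\gamma=M_{\lambda\gamma}$, and $K\otimes M_\gamma\to M$ is injective with image $\bigoplus_\lambda M_{\lambda\gamma}$. Hence $M\cong\bigoplus_{\Lambda\gamma}K\otimes M_\gamma$ is free over $K$. This applies to $M=A$ and to $M=A/K$.
\item[(2)] \emph{Descent.} Pulling back along $\Gamma\to\Gamma/\Lambda$ sends a $\Gamma/\Lambda$-graded space $V$ to $\bigoplus_\gamma V_{\gamma\Lambda}$. This functor is exact and kills no nonzero object. In general we deduce this from (1) through the analog of the bijection $\Gamma\times_\Lambda\Gamma\to\Gamma/\Lambda\times\Gamma$, $(a,b)\mapsto(a\Lambda,ab)$.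
\item[(3)] \emph{Equal kernel pairs.} Elements $a,b\in\Gamma$ have the same image in $X$ if and only if $a^{-1}b\in\Lambda$, and the same is true for $\Gamma/\Lambda$.
\item[(4)] \emph{Injectivity.} By (3) and (2), the surjection $q\colon\Gamma/\Lambda\to X$ has the diagonal as its kernel pair. Hence $q$ is injective.
\end{enumerate}

Steps (2) and (3) are computations with the structure maps. Steps (1) and (4) use points: in (1) we need a group-like $\gamma$ with $M_\gamma\ne0$, and in (4) we test injectivity on points.

\subsection{Finding points}

In a symmetric monoidal category a point of a coalgebra $D$ is a coalgebra map $\mathbf{1}\to D$. If $D$ is dualizable and cocommutative, this is an algebra map $D^*\to\mathbf{1}$ out of a commutative algebra, and property (N) says that $D^*$ is, up to a nilpotent ideal, made of such maps. In $\mathfrak{M}^H_{\mathrm{fd}}$ itself property (N) can fail. It fails for $H=\Bbbk=\mathbb{R}$ and $R=\mathbb{C}$, which a field extension repairs. It also fails over algebraically closed fields.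

\begin{example}\label{ex:repG}
Let $G\neq1$ be a finite group and $H=\Bbbk^G$ the algebra of functions on $G$, with $\mathcal{R}=\varepsilon\otimes\varepsilon$. Then $\mathfrak{M}^H$ is the category of representations of $G$ with the ordinary flip, and $H$ is cosemisimple when $\operatorname{char}\Bbbk\nmid|G|$. Let $R=\Bbbk^G$ with $G$ acting by translation. Ideals of $\Bbbk^G$ correspond to subsets of $G$, so the only $G$-stable ideals are $0$ and $R$, while $R\not\cong\mathbf{1}^r$ because the action is not trivial. Dually, the coalgebra $R^*=\Bbbk G$ has no $G$-invariant group-like element.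
\end{example}

Here the remedy is to forget the $G$-action: the forgetful functor to vector spaces is exact, faithful and symmetric, so it preserves cocommutative Hopf monoids and reflects equalities such as $I=AK^+$. For general $\mathcal{R}$ the forgetful functor is not symmetric and does not even preserve Hopf monoids. In super vector spaces with $\operatorname{char}\Bbbk\neq 2$, the algebra $\Bbbk[\theta]/(\theta^2)$ with $\theta$ odd and primitive is a Hopf monoid, because $(\theta\otimes1+1\otimes\theta)^2=\theta\otimes\theta-\theta\otimes\theta=0$; without the sign the square is $2\,\theta\otimes\theta\neq0$. We need another symmetric functor, to a category with property (N), and this is what $(\dagger)$ asks for.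

\subsection{Plan}

Section~\ref{sec:back} collects the formal background. Section~\ref{sec:N} proves Proposition~\ref{prop:dagger}; cosemisimplicity enters the paper only there, and only in characteristic $p$. Section~\ref{sec:newman} carries out steps (1)--(4) in the ind-completion of a category with property (N); the property is used twice, in Lemma~\ref{lem:grouplike} for step (1) and in Lemma~\ref{lem:mono} for step (4). Section~\ref{sec:transfer} transfers the results to $\mathfrak{M}^H$, and Section~\ref{sec:semiab} verifies the axioms of a semi-abelian category.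

\section{Background on tensor categories and Hopf monoids}\label{sec:back}

\subsection{Pre-Tannakian categories and their ind-completions}\label{ss:ptc}

Let $\mathcal{D}$ be pre-Tannakian over $L$. Rigidity means that each $X$ has a dual $X^*$, with maps $\mathrm{ev}\colon X^*\otimes X\to\mathbf{1}$ and $\mathrm{coev}\colon\mathbf{1}\to X\otimes X^*$ satisfying the zigzag identities. With the symmetry, $-\otimes X^*$ is both left and right adjoint to $-\otimes X$. Hence $\otimes$ is exact in each variable, $X\mapsto X^*$ is an exact duality, and $X^{**}\cong X$. If $X\neq0$, then $\mathrm{ev}$ and $\mathrm{coev}$ are nonzero by the zigzag identities.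

The unit is simple. Indeed, let $U\subseteq\mathbf{1}$ be a simple subobject. Dualizing and tensoring with $U$ gives an epimorphism $U\to U\otimes U^*\neq0$, so $U\cong U\otimes U^*$. Then $\mathrm{coev}$ gives a nonzero map $\mathbf{1}\to U$, its composite with $U\subseteq\mathbf{1}$ is a nonzero scalar, and $U=\mathbf{1}$. Consequently, for $X\ne0$ the map $\mathrm{ev}$ is epi and $\mathrm{coev}$ is mono, and
\begin{equation}\label{eq:nozero}
X\neq0\ \text{ and }\ X\otimes Y=0\quad\Longrightarrow\quad Y=0,
\end{equation}
because $Y$ embeds in $X\otimes X^*\otimes Y\cong X^*\otimes X\otimes Y$.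

The ind-completion $\mathrm{Ind}(\mathcal{D})$ is a Grothendieck abelian category: it has all colimits, filtered colimits are exact, and the subobjects of an object form a set. We call the objects of $\mathcal{D}$ \emph{finite}. Subquotients of finite objects are finite, every object is the directed union of its finite subobjects, and a map from a finite object to a directed union factors through one member. The tensor product extends to $\mathrm{Ind}(\mathcal{D})$, is exact, and commutes with colimits in each variable.

The category $\mathfrak{M}^H_{\mathrm{fd}}$ is pre-Tannakian over $\Bbbk$. Only rigidity needs a word. Let $V$ have basis $v_i$ and coaction $v_j\mapsto\sum_iv_i\otimes c_{ij}$. The dual space, with dual basis $f_i$ and coaction $f_i\mapsto\sum_jf_j\otimes S(c_{ij})$, is a dual object: $\mathrm{ev}$ and $\mathrm{coev}$ are colinear since $\sum_jS(c_{ij})c_{jk}=\delta_{ik}=\sum_jc_{ij}S(c_{jk})$. Every comodule is the union of its finite-dimensional subcomodules, so $\mathfrak{M}^H=\mathrm{Ind}(\mathfrak{M}^H_{\mathrm{fd}})$. The span $\mathrm{cf}(V)$ of the $c_{ij}$ is the \emph{coefficient coalgebra}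 of $V$. It is a finite-dimensional subcoalgebra of $H$, it depends only on the isomorphism class of $V$, the coaction of $V$ lands in $V\otimes\mathrm{cf}(V)$, and $\mathrm{cf}(V^*)=S(\mathrm{cf}(V))$. For a Hopf subalgebra $H'\subseteq H$, the category $\mathfrak{M}^{H'}$ is the full subcategory of those $V$ whose coaction lands in $V\otimes H'$; it is closed under subobjects, quotients, colimits, $\otimes$ and duals of finite-dimensional objects.

\emph{For the rest of this section $\mathcal{C}=\mathrm{Ind}(\mathcal{D})$ with $\mathcal{D}$ any pre-Tannakian category;} for instance $\mathcal{C}=\mathfrak{M}^H$. Algebras, coalgebras, modules and comodules are taken in $\mathcal{C}$. For subobjects $P\subseteq W$ and $K\subseteq A$, exactness of $\otimes$ gives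
\begin{equation}\label{eq:cap}
(P\otimes A)\cap(W\otimes K)=P\otimes K,\qquad \ker\bigl(W\otimes A\to W/P\otimes A/K\bigr)=P\otimes A+W\otimes K .
\end{equation}
For the first identity, the left side is the kernel of $P\otimes A\to P\otimes A/K\hookrightarrow W\otimes A/K$. The second follows by factoring the map through $W/P\otimes A$. It also follows from exactness that modules over an algebra and comodules over a coalgebra form abelian categories with kernels and cokernels computed in $\mathcal{C}$, that the image of a coalgebra map is a subcoalgebra, and that its kernel is a coideal.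

\subsection{Sweedler notation}\label{ss:sweedler}

Objects of $\mathcal{C}$ need not have elements, but we write morphisms as if they did. A formula such as $a\otimes k\mapsto a_1kS(a_2)$ denotes the following composite: apply the comultiplications and coactions, permute the tensor factors by the symmetry into the order in which they are written, then apply the remaining maps and multiply. By coherence for symmetric monoidal categories the permutation is unambiguous, and by naturality of $\sigma$ it commutes with all structure maps. So such formulas are manipulated exactly as for ordinary Hopf algebras, and no sign or $\mathcal{R}$ is ever written. ``For $x\in K$'' means precomposition with $K\hookrightarrow A$; a conclusion ``$\varphi(x)\in K$'' means that $\varphi$ factors through $K$; and $\{a:\varphi(a)=\psi(a)\}$ is the equalizer of $\varphi$ and $\psi$. The symbol $1$ is the unit $u\colon\mathbf{1}\to A$.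

Let $A$ be a cocommutative Hopf monoid. The factors $a_1,a_2,\dots$ may be permuted freely. The antipode reverses products and coproducts, so $S(ab)=S(b)S(a)$ and, by cocommutativity, $\Delta S(a)=S(a_1)\otimes S(a_2)$. Also $S^2=\mathrm{id}$, because $S(a_1)S^2(a_2)=S(S(a_2)a_1)=\varepsilon(a)1$ shows that $S^2$ is the convolution inverse of $S$. Morphisms of Hopf monoids commute with $S$. A \emph{Hopf submonoid} is a subobject that is a subalgebra, a subcoalgebra and stable under $S$. The image of a morphism of Hopf monoids is one. We call such a morphism \emph{surjective} or \emph{injective} if it is epi or mono in $\mathcal{C}$. The notions $K^+$, $AK^+$, coideal and $A^{\mathrm{co}\,A/I}$ of the introduction make sense in $\mathcal{C}$.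

\subsection{Local finiteness}

\begin{lemma}\label{lem:locfin}
Let $C$ be a coalgebra in $\mathcal{C}$. Every right $C$-comodule is the directed union of its finite subcomodules. For every finite comodule $N$ there is a finite subcoalgebra $D\subseteq C$ with $\rho(N)\subseteq N\otimes D$. The coalgebra $C$ is the directed union of its finite subcoalgebras.
\end{lemma}

\begin{proof}
Let $M$ be a comodule and $X\subseteq M$ a finite subobject. As $M\otimes C$ is the directed union of the $M\otimes C'$ with $C'\subseteq C$ finite, $\rho(X)\subseteq M\otimes C'$ for some $C'$. We use the bijection $\operatorname{Hom}(X,Y\otimes C')\cong\operatorname{Hom}(X\otimes C'^*,Y)$, natural in $Y$. Let $\psi\colon X\otimes C'^*\to M$ correspond to $\rho|_X$ and let $N$ be its image, a finite object. By naturality $\rho(X)\subseteq N\otimes C'$, and applying $\mathrm{id}\otimes\varepsilon$ gives $X\subseteq N$. By coassociativity and \eqref{eq:cap},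
\[
(\rho\otimes\mathrm{id})\rho(X)\subseteq(N\otimes C\otimes C)\cap(M\otimes C\otimes C')=N\otimes C\otimes C'.
\]
By naturality $(\rho\otimes\mathrm{id})\rho|_X$ corresponds to $\rho\psi$, so $\rho\psi$ lands in $N\otimes C$. Thus $N$ is a finite subcomodule containing $X$.

For a finite comodule $N$, the object $N^*\otimes N$ is a coalgebra with coproduct $\mathrm{id}\otimes\mathrm{coev}\otimes\mathrm{id}$ and counit $\mathrm{ev}$. The map $c=(\mathrm{ev}\otimes\mathrm{id})(\mathrm{id}\otimes\rho)\colon N^*\otimes N\to C$ is a coalgebra map: by the zigzag identity and coassociativity, both $(c\otimes c)\Delta$ and $\Delta c$ equal $(\mathrm{ev}\otimes\mathrm{id}\otimes\mathrm{id})(\mathrm{id}\otimes(\rho\otimes\mathrm{id})\rho)$. Its image $D$ is a finite subcoalgebra, and $\rho=(\mathrm{id}\otimes c)(\mathrm{coev}\otimes\mathrm{id})$ lands in $N\otimes D$. If $N$ is a finite subcomodule of $C$ itself, then applying $\varepsilon\otimes\mathrm{id}$ to $\Delta(N)\subseteq N\otimes D$ gives $N\subseteq D$. Finite sums of finite subcomodules, or subcoalgebras, are again such, so the unions are directed.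
\end{proof}

\subsection{Coinvariants, cotensor products and finite limits}

One half of the Newman correspondence is formal: both maps are well defined, and each round trip gives an inclusion.

\begin{lemma}\label{lem:coinv}
Let $A$ be a cocommutative Hopf monoid in $\mathcal{C}$.
\begin{enumerate}
\item[(a)] Let $I\subseteq A$ be a left ideal and coideal, $\pi\colon A\to A/I$ and $K=A^{\mathrm{co}\,A/I}$. Then $K$ is the largest subcoalgebra $D\subseteq A$ with $\pi(x)=\varepsilon(x)\pi(1)$ for $x\in D$. It is a Hopf submonoid, and $AK^+\subseteq I$.
\item[(b)] Let $K\subseteq A$ be a Hopf submonoid and $\pi\colon A\to Q=A/AK^+$. Then $AK^+$ is a left ideal and coideal, $\pi(ak)=\varepsilon(k)\pi(a)$ for $k\in K$, and $K\subseteq A^{\mathrm{co}\,Q}$.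
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The quotient $A/I$ is a left $A$-module with $\pi(ab)=a\pi(b)$. The two maps $A\to A/I\otimes A$ that define $K$ are right $A$-colinear for the coaction $\mathrm{id}\otimes\Delta$, so $\Delta(K)\subseteq K\otimes A$. By cocommutativity also $\Delta(K)\subseteq A\otimes K$, and \eqref{eq:cap} gives $\Delta(K)\subseteq K\otimes K$. Applying $\mathrm{id}\otimes\varepsilon$ to the defining equation gives $\pi(x)=\varepsilon(x)\pi(1)$ on $K$. Conversely, if this holds on a subcoalgebra $D$, then $\pi(x_1)\otimes x_2=\varepsilon(x_1)\pi(1)\otimes x_2=\pi(1)\otimes x$ on $D$, so $D\subseteq K$. We apply this to the images of the coalgebra maps $u\colon\mathbf{1}\to A$, $m\colon K\otimes K\to A$ and $S\colon K\to A$. The first case is immediate, and for $x,y\in K$,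
\begin{gather*}
\pi(xy)=x\pi(y)=\varepsilon(y)\pi(x)=\varepsilon(xy)\pi(1),\\
\pi(S(x))=S(x_1)\,\varepsilon(x_2)\pi(1)=S(x_1)\pi(x_2)=\pi(S(x_1)x_2)=\varepsilon(x)\pi(1).
\end{gather*}
So $K$ is a Hopf submonoid. Finally $\pi(K^+)=0$, and $I$ is a left ideal.

(b) Since $\varepsilon u=\mathrm{id}$, we have $K/K^+\cong\mathbf{1}$ through $\varepsilon$. As $(\varepsilon\otimes\varepsilon)\Delta=\varepsilon$, \eqref{eq:cap} gives $\Delta(K^+)\subseteq K^+\otimes K+K\otimes K^+$. Hence $\Delta(AK^+)\subseteq AK^+\otimes A+A\otimes AK^+$ and $\varepsilon(AK^+)=0$, so $AK^+$ is a coideal. The formula holds because $k-\varepsilon(k)1\in K^+$, and its case $a=1$ gives $K\subseteq A^{\mathrm{co}\,Q}$ by (a).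
\end{proof}

Let $Q$ be a coalgebra, $U$ a right and $V$ a left $Q$-comodule, with coaction $v\mapsto v_{-1}\otimes v_0$. The \emph{cotensor product} is
\[
U\mathbin{\square}_QV=\{u\otimes v:\ u_0\otimes u_1\otimes v=u\otimes v_{-1}\otimes v_0\}\subseteq U\otimes V .
\]
It linearizes the fiber product over a set. The coaction gives $U\cong U\mathbin{\square}_QQ$ with inverse $\mathrm{id}\otimes\varepsilon$, and likewise $V\cong Q\mathbin{\square}_QV$. Extra tensor factors on which $Q$ does not coact can be pulled out, because $\otimes$ is exact. For subcomodules $U'\subseteq U$, $V'\subseteq V$ we have $U'\mathbin{\square}_QV'=(U'\otimes V')\cap(U\mathbin{\square}_QV)$. A coalgebra map $f\colon A\to Q$ makes $A$ a right comodule by $a_1\otimes f(a_2)$ and a left comodule by $f(a_1)\otimes a_2$. For a morphism $f\colon A\to B$ of Hopf monoids put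
\[
\operatorname{Hker}f=\{a:\ f(a_1)\otimes a_2=1\otimes a\}.
\]
Since $A/\ker f\hookrightarrow B$, this is $A^{\mathrm{co}\,A/\ker f}$; here and below $\ker f$ is the kernel in $\mathcal{C}$.

\begin{lemma}\label{lem:limits}
The category $\mathsf{Hopf}_{\mathrm{coc}}(\mathcal{C})$ has finite limits. The unit $\mathbf{1}$ is a zero object. The product of $A$ and $B$ is $A\otimes B$, with projections $\mathrm{pr}_1=\mathrm{id}\otimes\varepsilon$, $\mathrm{pr}_2=\varepsilon\otimes\mathrm{id}$ and pairing $(f\otimes g)\Delta$. The kernel of $f$ is $\operatorname{Hker}f$, and the pullback of $f\colon A\to B$ and $h\colon Z\to B$ is $A\mathbin{\square}_BZ\subseteq A\otimes Z$. These limits are preserved by exact symmetric strong monoidal functors.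
\end{lemma}

\begin{proof}
The unit $u$ is the only algebra map $\mathbf{1}\to A$ and $\varepsilon$ the only coalgebra map $A\to\mathbf{1}$, and both are morphisms of Hopf monoids; the zero morphism $A\to B$ is $u\varepsilon$. For $f\colon Z\to A$ and $g\colon Z\to B$, the map $z\mapsto f(z_1)\otimes g(z_2)$ is an algebra map, and it is a coalgebra map because $z_2$ and $z_3$ may be exchanged in $f(z_1)\otimes g(z_2)\otimes f(z_3)\otimes g(z_4)$. It is the only coalgebra map $w$ with $\mathrm{pr}_1w=f$, $\mathrm{pr}_2w=g$, since $(\mathrm{pr}_1\otimes\mathrm{pr}_2)\Delta=\mathrm{id}$ on $A\otimes B$.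

For $f,g\colon A\to B$ let $E=\{a:a_1\otimes f(a_2)=a_1\otimes g(a_2)\}$. The two maps $A\to A\otimes B$ are left $A$-colinear, so $\Delta(E)\subseteq A\otimes E$, and $\Delta(E)\subseteq E\otimes E$ by cocommutativity and \eqref{eq:cap}. They are algebra maps, so $E$ is a subalgebra. They carry $S$ to $S\otimes S$, so $S(E)\subseteq E$. Applying $\varepsilon\otimes\mathrm{id}$ gives $f|_E=g|_E$. If $w\colon Z\to A$ is a morphism with $fw=gw$, then $(\mathrm{id}\otimes f)\Delta w=(w\otimes fw)\Delta=(\mathrm{id}\otimes g)\Delta w$, so $w$ factors through $E$. Thus $E$ is the equalizer. For $g=u\varepsilon$ the condition is $a_1\otimes f(a_2)=a\otimes1$, which the symmetry turns into the definition of $\operatorname{Hker}f$. For the pair $f\,\mathrm{pr}_1$, $h\,\mathrm{pr}_2$ on $A\otimes Z$ it is $a_1\otimes z\otimes f(a_2)=a\otimes z_1\otimes h(z_2)$, which $\mathrm{id}\otimes\sigma$ turns into the definition of $A\mathbin{\square}_BZ$. All these objects are built from $\otimes$ and equalizers in $\mathcal{C}$, which proves the last claim.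
\end{proof}

\section{A functor to a category with property (N)}\label{sec:N}

\subsection{Three categories with property (N)}

Let $L$ be an algebraically closed field. Write $\mathrm{Vec}_L$ and $\mathrm{sVec}_L$ for finite-dimensional vector spaces and super vector spaces. For $\operatorname{char}L=p>0$ we recall the category $\mathrm{Ver}_p$. Representations of $\mathbb{Z}/p=\langle g\rangle$ over $L$ are modules over the local ring $L[t]/(t^p)$, $t=g-1$, and the indecomposable ones are the Jordan blocks $J_i=L[t]/(t^i)$, $1\le i\le p$; here $J_1$ is trivial and $J_p=L[\mathbb{Z}/p]$ is free. A morphism $f\colon X\to Y$ is \emph{negligible} if $\operatorname{tr}(fh)=0$ for all $h\colon Y\to X$. The category $\mathrm{Ver}_p$ is the semisimplification of $\mathrm{Rep}_L(\mathbb{Z}/p)$, that is, the quotient by the negligible morphisms. It is a semisimple pre-Tannakian category whose simple objects are the images $\bar J_1=\mathbf{1},\bar J_2,\dots,\bar J_{p-1}$, and $J_p$ becomes $0$. The quotient functor $X\mapsto\bar X$ is $L$-linear and symmetric monoidal, but not exact.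

For an object $X$ let $\operatorname{Sym}^nX$ be the coinvariants of the symmetric group $\mathfrak{S}_n$ acting on $X^{\otimes n}$. In a supercommutative algebra odd elements square to zero, which is to say that $\operatorname{Sym}^2$ of the odd line vanishes; this forces the odd part to generate a nilpotent ideal. The same mechanism works in $\mathrm{Ver}_p$. For $p=3$, take $J_2$ with basis $x,y$ and $gx=x$, $gy=y+x$. In $\operatorname{Sym}^2J_2$ we have $t\cdot y^2=2xy+x^2$ and $t^2\cdot y^2=2x^2\neq0$, so $\operatorname{Sym}^2J_2\cong J_3$ and $\operatorname{Sym}^2\bar J_2=0$.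

\begin{lemma}\label{lem:sym}
Let $2\le i\le p-1$ and $n=p-i+1$. Then $\operatorname{Sym}^n\bar J_i=0$ in $\mathrm{Ver}_p$.
\end{lemma}

\begin{proof}
We have $2\le n\le p-1$. As $n<p$, the functor $\operatorname{Sym}^n$ is the image of the idempotent $\frac1{n!}\sum_{s\in\mathfrak{S}_n}s$, so it commutes with the linear symmetric monoidal functor $X\mapsto\bar X$. It suffices to show that $\operatorname{Sym}^nJ_i$ is a free $L[\mathbb{Z}/p]$-module. We resolve it by modules that are visibly free.

Let $V=J_p$ and $U=t^{p-i}V\cong J_i$. Consider the Koszul complex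
\begin{equation}\label{eq:koszul}
0\to\operatorname{Sym}^nU\to\operatorname{Sym}^{n-1}U\otimes\Lambda^1V\to\cdots\to\operatorname{Sym}^1U\otimes\Lambda^{n-1}V\to\Lambda^nV\to0
\end{equation}
with $d(y_1\cdots y_a\otimes\omega)=\sum_jy_1\cdots\widehat{y_j}\cdots y_a\otimes y_j\wedge\omega$. The differential is equivariant. To prove exactness, choose a vector space complement $V=U\oplus U'$, so that $\Lambda^mV=\bigoplus_b\Lambda^{m-b}U\otimes\Lambda^bU'$. Then \eqref{eq:koszul} is the direct sum over $b$ of $\Lambda^bU'$ tensored with
\[
0\to\operatorname{Sym}^{n-b}U\to\operatorname{Sym}^{n-b-1}U\otimes\Lambda^1U\to\cdots\to\Lambda^{n-b}U\to0,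
\]
the part of total degree $n-b$ of the de Rham complex of the polynomial ring $\operatorname{Sym}U$. Contraction $\iota$ with the Euler vector field satisfies $d\iota+\iota d=(n-b)\,\mathrm{id}$ on this part. Only $b\le\dim U'=p-i=n-1$ occurs, so $1\le n-b\le n<p$, the scalar $n-b$ is invertible in $L$, and \eqref{eq:koszul} is exact.

For $0<m<p$ the module $\Lambda^mV$ is free. Indeed, its standard basis is indexed by the $m$-element subsets of $\mathbb{Z}/p$, the group permutes this basis up to sign, and no such subset is fixed by a nontrivial translation; so each orbit spans a copy of $L[\mathbb{Z}/p]$. The tensor product of any module with a free module is free. Hence all terms of \eqref{eq:koszul} other than $\operatorname{Sym}^nU$ are free. Starting from the right, each surjection onto a projective module splits, so all kernels of $d$ are projective, and so is $\operatorname{Sym}^nU$. A finitely generated projective module over a local ring is free.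
\end{proof}

\begin{proposition}\label{prop:three}
Let $L$ be algebraically closed. The categories $\mathrm{Vec}_L$, $\mathrm{sVec}_L$ \textup{(}$\operatorname{char}L=0$\textup{)} and $\mathrm{Ver}_p$ \textup{(}$\operatorname{char}L=p$\textup{)} have property \textup{(N)}.
\end{proposition}

\begin{proof}
These categories are semisimple, and every simple object $X\not\cong\mathbf{1}$ has $\operatorname{Sym}^nX=0$ for some $n$: there is no such $X$ in $\mathrm{Vec}_L$, for the odd line $n=2$ works, and for $\mathrm{Ver}_p$ this is Lemma~\ref{lem:sym}. Let $R\neq0$ be a commutative algebra. Write $R=\mathbf{1}^a\oplus X_1\oplus\dots\oplus X_l$ with $X_j\not\cong\mathbf{1}$ simple and $\operatorname{Sym}^{n_j}X_j=0$, and let $I=\sum_jRX_j$ be the ideal they generate. By commutativity the multiplication $X_j^{\otimes n_j}\to R$ is $\mathfrak{S}_{n_j}$-invariant, so it factors through $\operatorname{Sym}^{n_j}X_j=0$. The power $I^N$ is the sum of the images of the $R\otimes X_{j_1}\otimes\dots\otimes X_{j_N}$, whose factors may be reordered; if $N>\sum_j(n_j-1)$, some $X_j$ occurs $n_j$ times. Hence $I^N=0$, and so $R/I\neq0$.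 As a quotient of $\mathbf{1}^a$, the algebra $R/I$ is $V\otimes\mathbf{1}$ with $V=\operatorname{Hom}(\mathbf{1},R/I)$ a nonzero finite-dimensional commutative $L$-algebra. The nilradical of $V$ is nilpotent, with quotient $L^r$ because $L$ is algebraically closed. Its preimage $\mathfrak{n}$ in $R$ is a nilpotent ideal with $R/\mathfrak{n}\cong\mathbf{1}^r$.
\end{proof}

\subsection{Existence of the functor}\label{ss:fiber}

A pre-Tannakian category has \emph{moderate growth} if for each $X$ there is a number $a$ with $\operatorname{length}(X^{\otimes n})\le a^n$ for all $n$. It is \emph{finitely $\otimes$-generated} if there is an object $X$ such that every object is a subquotient of a finite direct sum of objects $X^{\otimes a}\otimes(X^*)^{\otimes b}$.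

\begin{theorem}[Deligne \cite{De}]\label{thm:De}
Over an algebraically closed field $L$ of characteristic $0$, a finitely $\otimes$-generated pre-Tannakian category of moderate growth admits a symmetric tensor functor to $\mathrm{sVec}_L$.
\end{theorem}

In characteristic $p$, let $c$ be the cyclic permutation of $X^{\otimes p}$ and $\delta=1-c$, so that $\delta^p=0$. The \emph{Frobenius functor} of a pre-Tannakian category has the components
\[
\mathrm{Fr}_i(X)=\frac{\ker\delta\cap\operatorname{im}\delta^{i-1}}{\ker\delta\cap\operatorname{im}\delta^{i}},\qquad1\le i\le p-1,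
\]
and the category is \emph{Frobenius exact} if this functor is exact. The Frobenius functor is additive. Indeed, $(X\oplus Y)^{\otimes p}$ is the sum of $X^{\otimes p}$, $Y^{\otimes p}$ and the mixed words; $c$ permutes the mixed words in orbits of length $p$; each orbit has the form $L[\mathbb{Z}/p]\otimes W$; and there $\ker\delta=\operatorname{im}\delta^{p-1}$, so that the orbit contributes $0$ to every $\mathrm{Fr}_i$. Hence split exact sequences are preserved, and \emph{semisimple categories are Frobenius exact}.

\begin{theorem}[Coulembier--Etingof--Ostrik \cite{CEO}]\label{thm:CEO}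
Over an algebraically closed field $L$ of characteristic $p>0$, a pre-Tannakian category admits a symmetric tensor functor to $\mathrm{Ver}_p$ if and only if it has moderate growth and is Frobenius exact.
\end{theorem}

To see that cosemisimplicity survives the passage to $\bar\Bbbk$ we use the dual Maschke theorem \cite[Ch.~XIV]{Sw}: $H$ is cosemisimple if and only if there is a left integral $\lambda\in H^*$, that is, a form with $h_1\lambda(h_2)=\lambda(h)1$, such that $\lambda(1)=1$.

\begin{proof}[Proof of Proposition~\ref{prop:dagger}]
Let $L=\bar\Bbbk$. The categories $\mathfrak{M}^{H_L}_{\mathrm{fd}}$ and $\mathfrak{M}^{H'_L}_{\mathrm{fd}}$ are pre-Tannakian over $L$, and they have moderate growth since $\operatorname{length}(X^{\otimes n})\le(\dim X)^n$.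

(a) Let $H'$ be generated by the finite-dimensional subcoalgebra $C$, so that $H'$ is generated as an algebra by the $S^n(C)$, $n\ge0$. This persists after extension of scalars, and we write $H',C$ for $H'_L,C_L$. By Theorem~\ref{thm:De} and Proposition~\ref{prop:three} it suffices to show that the comodule $C$ is a $\otimes$-generator of $\mathfrak{M}^{H'}_{\mathrm{fd}}$.

We have $\mathrm{cf}(C)=C$: one inclusion holds as $\Delta(C)\subseteq C\otimes C$, the other as $c=\varepsilon(c_1)c_2$. Hence $\mathrm{cf}(C^*)=S(C)$ and $\mathrm{cf}(C^{**})=S^2(C)$. As $C^{**}\cong C$, we get $S^2(C)=C$, so $H'$ is generated as an algebra by $C+S(C)$. Regard $H'$ as a right comodule by $\Delta$. For a finite-dimensional comodule $M$ and a linear form $f$ on $M$, the map $M\to H'$, $x\mapsto f(x_0)x_1$, is colinear, and the images of these maps span $\mathrm{cf}(M)$. So $\mathrm{cf}(M)$ is a quotient of $M^{\dim M}$; in particular $S(C)$ is a quotient of a sum of copies of $C^*$.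

Now let $V$ be a finite-dimensional comodule. The coaction is an injective colinear map from $V$ to $V\otimes\mathrm{cf}(V)$ with coaction $\mathrm{id}\otimes\Delta$, that is, to $\mathrm{cf}(V)^{\dim V}$. Being finite-dimensional, $\mathrm{cf}(V)$ lies in a finite sum $E$ of products $C_1C_2\cdots C_s\subseteq H'$ with each $C_j\in\{C,S(C)\}$ and $s\ge0$. Multiplication is colinear, so each product is a quotient of $C_1\otimes\dots\otimes C_s$, and $E$ is a quotient of a finite direct sum of tensor products of copies of $C$ and $C^*$. By symmetry these have the form $C^{\otimes a}\otimes(C^*)^{\otimes b}$. Thus $V\subseteq E^{\dim V}$ is a subquotient as required.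

(b) If $\mathfrak{M}^{H_L}_{\mathrm{fd}}$ is Frobenius exact, Theorem~\ref{thm:CEO} gives a symmetric tensor functor to $\mathrm{Ver}_p$, which has property (N). Its restriction to $\mathfrak{M}^{H'_L}_{\mathrm{fd}}$ is again a symmetric tensor functor, because this subcategory is closed under subquotients and $\otimes$. If $H$ is cosemisimple with integral $\lambda$, $\lambda(1)=1$, then $\lambda\otimes\mathrm{id}_L$ is such an integral for $H_L$. So $\mathfrak{M}^{H_L}_{\mathrm{fd}}$ is semisimple, hence Frobenius exact.
\end{proof}

Hopf monoids are rarely finite-dimensional, so we extend the functor of $(\dagger)$ to all comodules.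

\begin{lemma}\label{lem:Phi}
Let $H'$, $L$ and $F\colon\mathfrak{M}^{H'_L}_{\mathrm{fd}}\to\mathcal{D}$ be as in $(\dagger)$. There is an exact, colimit-preserving, symmetric strong monoidal functor $\Phi\colon\mathfrak{M}^{H'}\to\mathrm{Ind}(\mathcal{D})$ with $\Phi(V)\ne0$ for $V\neq0$. In particular $\Phi$ is faithful, reflects epimorphisms, and for subobjects $V_1\subseteq V_2\subseteq V$ the equality $\Phi(V_1)=\Phi(V_2)$ implies $V_1=V_2$.
\end{lemma}

\begin{proof}
Let $\Phi$ be the composite of $-\otimes_\Bbbk L\colon\mathfrak{M}^{H'}\to\mathfrak{M}^{H'_L}=\mathrm{Ind}(\mathfrak{M}^{H'_L}_{\mathrm{fd}})$ with the extension of $F$ to ind-completions. Both are exact, colimit-preserving and symmetric strong monoidal. A nonzero $H'_L$-comodule $M$ contains a nonzero finite-dimensional $N$. The map $\mathrm{ev}\colon N^*\otimes N\to\mathbf{1}$ is epi, so $F(N^*)\otimes F(N)\to\mathbf{1}\ne0$ is epi and $F(N)\neq0$; by exactness $F(N)$ embeds in the image of $M$. The last sentence follows by applying $\Phi$ to the image of a morphism, to its cokernel, and to $V_2/V_1$.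
\end{proof}

\section{The Newman correspondence under property (N)}\label{sec:newman}

In this section $\mathcal{E}=\mathrm{Ind}(\mathcal{D})$, where $\mathcal{D}$ is pre-Tannakian with property (N). We follow steps (1)--(4) of Section~\ref{sec:model}.

\subsection{Group-like points}

For a coalgebra $A$, a coalgebra map $g\colon\mathbf{1}\to A$ and a right $A$-comodule $M$, put $M^g=\{x:x_0\otimes x_1=x\otimes g\}$. This is the graded piece $M_\gamma$ of the model case.

\begin{lemma}\label{lem:grouplike}
Let $A$ be a cocommutative coalgebra in $\mathcal{E}$ and $M\neq0$ a right $A$-comodule. Then $M^g\neq0$ for some coalgebra map $g\colon\mathbf{1}\to A$.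
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:locfin} there are a finite subcomodule $N\ne0$ and a finite subcoalgebra $D$ with $\rho(N)\subseteq N\otimes D$, and $D\neq0$ by the counit axiom. Then $R=D^*$ is a nonzero commutative algebra in $\mathcal{D}$, and under $\operatorname{Hom}(N,N\otimes D)\cong\operatorname{Hom}(N\otimes R,N)$ the coaction becomes an $R$-module structure. Let $\mathfrak{n}\subseteq R$ be as in (N), and let $j\geq1$ be least with $N\mathfrak{n}^j=0$. Then $N'=N\mathfrak{n}^{j-1}$ is a nonzero module over $R/\mathfrak{n}=\mathbf{1}^r$. The $r$ standard idempotents $\mathbf{1}\to\mathbf{1}^r$ act on $N'$ as orthogonal projections with sum $\mathrm{id}$, so one of them has nonzero image $N''$. On $N''$ the algebra $R$ acts through the corresponding algebra map $\chi\colon R\to\mathbf{1}^r\to\mathbf{1}$. The dual of $\chi$ is a coalgebra map $g\colon\mathbf{1}\to D\subseteq A$, and $\rho=\mathrm{id}\otimes g$ on $N''$.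
\end{proof}

Cocommutativity is needed to apply (N), and Example~\ref{ex:repG}, with $M=A=\Bbbk G$, shows that the lemma fails without (N).

\subsection{Flatness over a Hopf submonoid}

From now on $A$ is a cocommutative Hopf monoid in $\mathcal{E}$ and $K\subseteq A$ a Hopf submonoid. For a right $K$-module $N$ and a left $K$-module $M$, let $N\otimes_KM$ be the coequalizer of the two actions $N\otimes K\otimes M\rightrightarrows N\otimes M$. It is right exact and preserves colimits in each variable, and $N\otimes_K(K\otimes Y)\cong N\otimes Y$, $(Y\otimes K)\otimes_KM\cong Y\otimes M$. Call $M$ \emph{flat} if $-\otimes_KM$ is exact, equivalently, preserves monomorphisms. Free modules $K\otimes Y$ are flat, and directed unions of flat modules are flat because filtered colimits are exact.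

A \emph{relative Hopf module} is a left $K$-module and right $A$-comodule $M$ with $\rho(kx)=k_1x_0\otimes k_2x_1$. They form an abelian category with kernels, cokernels and directed unions computed in $\mathcal{E}$. The examples we need are $A$, its subobject $K$, and $A/K$. In general $M$ is not the sum of the $M^g$, so the direct sum decomposition of step (1) is lost. What survives is that each $M^g$ generates a free submodule, and a module built from free pieces by extensions is flat.

\begin{lemma}\label{lem:free}
Let $M$ be a relative Hopf module and $g\colon\mathbf{1}\to A$ a coalgebra map. Then $\varphi\colon K\otimes M^g\to M$, $k\otimes x\mapsto kx$, is mono, and its image is a relative Hopf submodule.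
\end{lemma}

\begin{proof}
For $x\in M^g$ we have $\rho(kx)=k_1x\otimes k_2g$, so the image of $\varphi$ is a subcomodule, and it is a submodule. The idea is to read off $k$ from the coaction. Let $r\colon A\to A$ be right multiplication by $S(g)$. As $gS(g)=1$,
\[
(\mathrm{id}\otimes r)\rho\,\varphi(k\otimes x)=k_1x\otimes k_2 .
\]
So $(\mathrm{id}\otimes r)\rho\varphi$ is the composite of $\psi\colon K\otimes M^g\to M\otimes K$, $k\otimes x\mapsto k_1x\otimes k_2$, with the inclusion $M\otimes K\subseteq M\otimes A$. It suffices to show that $\psi$ is mono. Let $\gamma\colon M\otimes K\to K\otimes M$, $y\otimes k\mapsto k_1\otimes S(k_2)y$; this uses $S(K)\subseteq K$. By cocommutativity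
\[
\gamma\psi(k\otimes x)=k_2\otimes S(k_3)k_1x=k_1\otimes S(k_2)k_3x=k\otimes x,
\]
so $\gamma\psi$ is the inclusion $K\otimes M^g\subseteq K\otimes M$.
\end{proof}

\begin{lemma}\label{lem:ext}
Let $0\to M'\to M\to M''\to0$ be an exact sequence of left $K$-modules with $M''$ flat. Then $0\to N\otimes_KM'\to N\otimes_KM\to N\otimes_KM''\to0$ is exact for every right $K$-module $N$. If $M'$ is also flat, then $M$ is flat.
\end{lemma}

\begin{proof}
Let $N_1$ be the kernel of the action $N\otimes K\to N$, an epimorphism of right modules from the free module $N\otimes K$. In the diagram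
\[
\begin{array}{ccccccccc}
&&N_1\otimes_KM'&\to&N_1\otimes_KM&\to&N_1\otimes_KM''&\to&0\\
&&\downarrow&&\downarrow&&\downarrow&&\\
0&\to&N\otimes M'&\to&N\otimes M&\to&N\otimes M''&\to&0
\end{array}
\]
the rows are exact, the cokernels of the vertical maps are $N\otimes_KM'$, $N\otimes_KM$, $N\otimes_KM''$, and the right vertical map is mono because $M''$ is flat. The snake lemma gives the first claim. If $M'$ is flat and $N'\subseteq N$, compare the short exact sequences for $N'$ and $N$: the outer maps are mono, hence so is $N'\otimes_KM\to N\otimes_KM$.
\end{proof}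

\begin{proposition}\label{prop:flat}
Every relative Hopf module is a flat $K$-module. In particular $A$ is a flat left $K$-module. For each right $K$-module $N$ the map $N\to N\otimes_KA$, $n\mapsto n\otimes1$, is mono. Hence $-\otimes_KA$ is exact and kills no nonzero module.
\end{proposition}

\begin{proof}
Let $M$ be a relative Hopf module, and order by inclusion the set of its relative Hopf submodules that are flat. This set contains $0$ and is closed under unions of chains, so by Zorn's lemma it has a maximal element $M'$. If $M/M'\neq0$, Lemmas~\ref{lem:grouplike} and~\ref{lem:free} give a relative Hopf submodule of $M/M'$ that is isomorphic as a $K$-module to $K\otimes Y$ with $Y\neq0$; it is nonzero as $Y$ embeds in it. Its preimage in $M$ is flat by Lemma~\ref{lem:ext} and strictly larger than $M'$. So $M'=M$. For the third claim, $A/K$ is flat, and Lemma~\ref{lem:ext} for $0\to K\to A\to A/K\to0$ shows that $N=N\otimes_KK\to N\otimes_KA$ is mono.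
\end{proof}

\subsection{Descent along $A\to A/AK^+$}

Let $\pi\colon A\to Q=A/AK^+$ as in Lemma~\ref{lem:coinv}(b); $Q$ is a cocommutative coalgebra. We know about $A$ as a $K$-module and want information about $A$ as a $Q$-comodule. The link is the map
\[
\beta\colon A\otimes_KA\to Q\otimes A,\qquad a\otimes b\mapsto\pi(a_1)\otimes a_2b .
\]
It is well defined, since $\pi(a_1k_1)\otimes a_2k_2b=\pi(a_1)\otimes a_2kb$ for $k\in K$. The map $A\otimes A\to A\otimes_KA$, $a\otimes b\mapsto a_1\otimes S(a_2)b$, kills $AK^+\otimes A$, because for $k\in K^+$
\[
c_1k_1\otimes_KS(k_2)S(c_2)b=c_1\otimes_Kk_1S(k_2)S(c_2)b=\varepsilon(k)\,c_1\otimes_KS(c_2)b=0 .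
\]
So it induces $\beta'\colon Q\otimes A\to A\otimes_KA$. We have $\beta'\beta(a\otimes b)=a_1\otimes S(a_2)a_3b=a\otimes b$ and $\beta\beta'(\pi(a)\otimes b)=\pi(a_1)\otimes a_2S(a_3)b=\pi(a)\otimes b$. Thus $\beta$ is an isomorphism.

\begin{proposition}\label{prop:coflat}
The functor $V\mapsto A\mathbin{\square}_QV$ on left $Q$-comodules is exact, and $A\mathbin{\square}_QV=0$ implies $V=0$. The same holds for $V\mapsto V\mathbin{\square}_QA$ on right $Q$-comodules.
\end{proposition}

\begin{proof}
Let $K$ act on the right on $A\otimes V$ and $A\otimes Q\otimes V$ through the factor $A$. The coaction $a\mapsto a_1\otimes\pi(a_2)$ is $K$-linear, as $a_1k_1\otimes\pi(a_2k_2)=a_1k\otimes\pi(a_2)$. So $A\mathbin{\square}_QV$ is the equalizer of two $K$-linear maps. Since $-\otimes_KA$ is exact, $(A\mathbin{\square}_QV)\otimes_KA$ is the equalizer of the induced maps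
\[
(A\otimes_KA)\otimes V\rightrightarrows(A\otimes_KA)\otimes Q\otimes V,
\]
that is, $(A\otimes_KA)\mathbin{\square}_QV$ for the coaction $a\otimes b\mapsto a_1\otimes b\otimes\pi(a_2)$. Under $\beta$ this coaction corresponds to $x\otimes c\mapsto x_1\otimes c\otimes x_2$ on $Q\otimes A$, because $\pi(a_1)\otimes a_2b\otimes\pi(a_3)=\pi(a_1)\otimes a_3b\otimes\pi(a_2)$. Therefore, naturally in $V$,
\[
(A\mathbin{\square}_QV)\otimes_KA\cong(Q\mathbin{\square}_QV)\otimes A\cong V\otimes A .
\]
If $A\mathbin{\square}_QV=0$, then $V\otimes A=0$, and $V=0$ because $V=V\otimes\mathbf{1}$ embeds in $V\otimes A$. For a short exact sequence of comodules, apply $A\mathbin{\square}_Q-$ to get a complex of right $K$-modules. It becomes exact after $-\otimes_KA$, so its homology is killed by $-\otimes_KA$ and vanishes by Proposition~\ref{prop:flat}. Finally, the symmetry turns right comodules over the cocommutative coalgebra $Q$ into left comodules and carries $V\mathbin{\square}_QA$ to $A\mathbin{\square}_QV$, since $A$ is cocommutative.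
\end{proof}

\begin{proposition}\label{prop:KK}
We have $A^{\mathrm{co}\,Q}=K$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:coinv}(b), $K\subseteq A^{\mathrm{co}\,Q}$. For $x\in A^{\mathrm{co}\,Q}$ we have $\beta(x\otimes1)=\pi(x_1)\otimes x_2=\pi(1)\otimes x=\beta(1\otimes x)$, so $x\otimes1=1\otimes x$ in $A\otimes_KA$. Project to $(A/K)\otimes_KA$, where $A/K$ is a right $K$-module and $[1]=0$: this gives $[x]\otimes1=0$. By Proposition~\ref{prop:flat} with $N=A/K$ we get $[x]=0$, that is, $x\in K$.
\end{proof}

\subsection{Coalgebra maps with trivial kernel pair}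

Step (4) needs the following replacement for ``a map of sets whose kernel pair is the diagonal is injective''. Dually, it concerns inclusions $R'\subseteq R$ of commutative algebras with $R\otimes_{R'}R\cong R$. For infinite-dimensional algebras such an inclusion may be proper, as $\Bbbk[x]\subset\Bbbk[x,x^{-1}]$ shows. Local finiteness reduces us to finite algebras; there we compute the fiber of $R$ over each point of $R'$ and conclude by a Nakayama argument.

\begin{lemma}\label{lem:mono}
Let $q\colon Q\to\bar Q$ be a morphism of cocommutative coalgebras in $\mathcal{E}$ that is epi in $\mathcal{E}$. If $\Delta\colon Q\to Q\mathbin{\square}_{\bar Q}Q$ is an isomorphism, then $q$ is an isomorphism.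
\end{lemma}

\begin{proof}
Let $D\subseteq Q$ be a nonzero finite subcoalgebra and $D'=q(D)$. It is nonzero because $\varepsilon_{D'}q|_D=\varepsilon_D\neq0$. Since $D\otimes D'\otimes D\subseteq Q\otimes\bar Q\otimes Q$,
\[
D\mathbin{\square}_{D'}D=(D\otimes D)\cap(Q\mathbin{\square}_{\bar Q}Q)=(D\otimes D)\cap\Delta(Q)=\Delta(D);
\]
for the last equality, $\Delta(x)\in D\otimes D$ implies $x=(\varepsilon\otimes\mathrm{id})\Delta(x)\in D$. Put $R=D^*$ and $R'=D'^*$. These are nonzero commutative algebras in $\mathcal{D}$, and $R'\to R$ is mono because $D\to D'$ is epi. Duality turns the equalizer diagram $D\to D\otimes D\rightrightarrows D\otimes D'\otimes D$ into a coequalizer diagram $R\otimes R'\otimes R\rightrightarrows R\otimes R\to R$. So the multiplication $R\otimes_{R'}R\to R$ is an isomorphism.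

Let $\mathfrak{n}\subseteq R'$ be as in (N) and $\chi\colon R'\to\mathbf{1}$ one of the $r$ components of $R'\to R'/\mathfrak{n}=\mathbf{1}^r$. Write $\mathbf{1}_\chi$ for the unit as an $R'$-module through $\chi$. Base change $-\otimes_{R'}\mathbf{1}_\chi$ is a right exact monoidal functor from $R'$-modules with $\otimes_{R'}$ to $\mathcal{D}$. So $R_\chi=R\otimes_{R'}\mathbf{1}_\chi$ is an algebra in $\mathcal{D}$ whose multiplication $R_\chi\otimes R_\chi\to R_\chi$ is an isomorphism. Let $u_\chi\colon\mathbf{1}\to R_\chi$ be the unit. The map $\mathrm{id}\otimes u_\chi$ is a section of the multiplication, hence an isomorphism, so its cokernel $R_\chi\otimes\operatorname{coker}u_\chi$ vanishes. By \eqref{eq:nozero}, $\operatorname{coker}u_\chi=0$ if $R_\chi\neq0$, and this also holds if $R_\chi=0$.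

Let $W=R/R'$, an $R'$-module. Base change of $R'\to R\to W\to0$ gives $W\otimes_{R'}\mathbf{1}_\chi=\operatorname{coker}u_\chi=0$ for every $\chi$. As $R'/\mathfrak{n}=\bigoplus_\chi\mathbf{1}_\chi$, we get $W/W\mathfrak{n}=W\otimes_{R'}R'/\mathfrak{n}=0$. Thus $W=W\mathfrak{n}=W\mathfrak{n}^2=\cdots=0$ by nilpotency. So $R'=R$, and $q|_D$ is mono. By Lemma~\ref{lem:locfin}, $\ker q$ is the union of the $\ker q\cap D=0$. Hence $q$ is mono and epi.
\end{proof}

\subsection{The correspondence}

Step (3) is the statement that $a$ and $b$ have the same image if and only if $a^{-1}b$ is coinvariant. Let $\theta\colon A\otimes A\to A\otimes A$, $a\otimes b\mapsto a_1\otimes S(a_2)b$; it is an automorphism with inverse $a\otimes b\mapsto a_1\otimes a_2b$.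

\begin{lemma}\label{lem:theta}
Let $I\subseteq A$ be a left ideal and coideal, $\bar\pi\colon A\to\bar Q=A/I$, and $K=A^{\mathrm{co}\,\bar Q}$. Then $A\mathbin{\square}_{\bar Q}A=\theta^{-1}(A\otimes K)$.
\end{lemma}

\begin{proof}
By exactness, $A\otimes K=\{a\otimes c:\ a\otimes\bar\pi(c_1)\otimes c_2=a\otimes\bar\pi(1)\otimes c\}$. On $A\mathbin{\square}_{\bar Q}A$ we have $a\otimes\bar\pi(b_1)\otimes b_2=a_1\otimes\bar\pi(a_2)\otimes b$. Apply the map $a\otimes x\otimes c\mapsto a_1\otimes S(a_2)x\otimes S(a_3)c$ to both sides and permute $a_3,a_4$:
\begin{align*}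
a_1\otimes\bar\pi(S(a_2)b_1)\otimes S(a_3)b_2&=a_1\otimes S(a_2)\bar\pi(a_4)\otimes S(a_3)b\\
&=a_1\otimes\bar\pi(S(a_2)a_3)\otimes S(a_4)b=a_1\otimes\bar\pi(1)\otimes S(a_2)b .
\end{align*}
As $S$ is a coalgebra map, this is the condition $\theta(a\otimes b)\in A\otimes K$. Conversely, for $k\in K$ the element $\theta^{-1}(a\otimes k)=a_1\otimes a_2k$ lies in the cotensor product, since
\[
a_1\otimes\bar\pi(a_2k_1)\otimes a_3k_2=a_1\otimes a_2\bar\pi(k_1)\otimes a_3k_2=a_1\otimes a_2\bar\pi(1)\otimes a_3k=a_1\otimes\bar\pi(a_2)\otimes a_3k .\qedhere
\]
\end{proof}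

\begin{proposition}\label{prop:newman}
Let $I\subseteq A$ be a left ideal and coideal and $K=A^{\mathrm{co}\,A/I}$. Then $I=AK^+$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:coinv}, $K$ is a Hopf submonoid and $AK^+\subseteq I$. Let $\pi\colon A\to Q=A/AK^+$ and $\bar\pi\colon A\to\bar Q=A/I$, and let $q\colon Q\to\bar Q$ be the induced epimorphism of coalgebras, $q\pi=\bar\pi$. We must show that $q$ is an isomorphism. By Proposition~\ref{prop:KK}, $A^{\mathrm{co}\,Q}=K=A^{\mathrm{co}\,\bar Q}$, so Lemma~\ref{lem:theta} gives
\begin{equation}\label{eq:samepair}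
A\mathbin{\square}_QA=A\mathbin{\square}_{\bar Q}A .
\end{equation}
By Lemma~\ref{lem:mono} it suffices to show that $W=Q\mathbin{\square}_{\bar Q}Q$ equals $\Delta(Q)$. Equation \eqref{eq:samepair} is this equality pulled back along $\pi$ in both variables, and we descend it by Proposition~\ref{prop:coflat}.

For a $Q$-bicomodule $X$, the object $A\mathbin{\square}_QX$ is a right subcomodule of $A\otimes X$, and we put $T(X)=(A\mathbin{\square}_QX)\mathbin{\square}_QA\subseteq A\otimes X\otimes A$. By Proposition~\ref{prop:coflat}, applied twice, $T$ is exact and $T(X)=0$ implies $X=0$. For an object $Y$, let $Q$ coact on $Q\otimes Y\otimes Q$ through the outer factors. Then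
\[
A\otimes Y\otimes A\cong T(Q\otimes Y\otimes Q),\qquad a\otimes y\otimes b\mapsto a_1\otimes\pi(a_2)\otimes y\otimes\pi(b_1)\otimes b_2,
\]
with inverse given by $\varepsilon$ on the two factors $Q$. We use this for $Y=\mathbf{1}$ and $Y=\bar Q$. The object $W$ is the equalizer of the bicolinear maps $x\otimes y\mapsto x_1\otimes q(x_2)\otimes y$ and $x\otimes y\mapsto x\otimes q(y_1)\otimes y_2$ from $Q\otimes Q$ to $Q\otimes\bar Q\otimes Q$. The functor $T$ carries the first to
\[
a\otimes b\mapsto a_1\otimes\pi(a_2)\otimes\bar\pi(a_3)\otimes\pi(b_1)\otimes b_2\mapsto a_1\otimes\bar\pi(a_2)\otimes b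
\]
and, symmetrically, the second to $a\otimes b\mapsto a\otimes\bar\pi(b_1)\otimes b_2$. By exactness $T(W)=A\mathbin{\square}_{\bar Q}A$ inside $T(Q\otimes Q)=A\otimes A$.

The map $\Delta\colon Q\to Q\otimes Q$ is a bicolinear monomorphism, and it lands in $W$ by coassociativity. From $A\cong A\mathbin{\square}_QQ$ we get $A\mathbin{\square}_QA\cong T(Q)$, $a\otimes b\mapsto a_1\otimes\pi(a_2)\otimes b$. The map $T(\Delta)$ sends this to $a_1\otimes\pi(a_2)\otimes\pi(a_3)\otimes b$, which corresponds to $a\otimes b$ in $A\otimes A$. So $T(\Delta)\colon T(Q)\to T(W)$ is the inclusion $A\mathbin{\square}_QA\subseteq A\mathbin{\square}_{\bar Q}A$, an equality by \eqref{eq:samepair}. By exactness $T(W/\Delta(Q))=0$, hence $W=\Delta(Q)$.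
\end{proof}

\begin{corollary}\label{cor:pullback}
Surjective morphisms of $\mathsf{Hopf}_{\mathrm{coc}}(\mathcal{E})$ are stable under pullback.
\end{corollary}

\begin{proof}
Let $f\colon A\to B$ be surjective and $K=\operatorname{Hker}f$. Proposition~\ref{prop:newman} for $I=\ker f$ gives $B\cong A/AK^+$ as quotient coalgebras of $A$, so by Proposition~\ref{prop:coflat} the functor $A\mathbin{\square}_B-$ is exact and kills no nonzero left $B$-comodule. Let $h\colon Z\to B$ be a morphism, $P=A\mathbin{\square}_BZ$ the pullback, and $Z_0=\mathrm{pr}_2(P)$, a subcoalgebra of $Z$ and hence a left $B$-subcomodule. Since $\Delta(P)\subseteq P\otimes P$ and $(\mathrm{pr}_1\otimes\mathrm{pr}_2)\Delta=\mathrm{id}$, we have $P\subseteq A\otimes Z_0$, so $A\mathbin{\square}_BZ_0=P=A\mathbin{\square}_BZ$. By exactness $A\mathbin{\square}_B(Z/Z_0)=0$, hence $Z_0=Z$.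
\end{proof}

\section{Transfer to comodules}\label{sec:transfer}

\begin{proposition}\label{prop:transfer}
Assume $(\dagger)$, and let $A$ be an object of $\mathsf{Hopf}_{\mathrm{coc}}(\mathfrak{M}^H)$.
\begin{enumerate}
\item[(a)] If $K\subseteq A$ is a Hopf submonoid, then $A^{\mathrm{co}\,A/AK^+}=K$.
\item[(b)] If $I\subseteq A$ is a left ideal and coideal and $K=A^{\mathrm{co}\,A/I}$, then $I=AK^+$. In particular $\ker f=A(\operatorname{Hker}f)^+$ for every surjective $f\colon A\to B$.
\item[(c)] Surjective morphisms are stable under pullback.
\end{enumerate}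
\end{proposition}

Condition $(\dagger)$ supplies functors only on the subcategories $\mathfrak{M}^{H'}$, in accordance with the finite generation in Theorem~\ref{thm:De}. So we must exhaust $A$ by Hopf submonoids lying in these subcategories. The largest $H'$-subcomodule of $A$ need not be a subcoalgebra: in the exterior algebra on two odd primitive elements, $\theta_1\theta_2$ is even, but $\Delta(\theta_1\theta_2)$ contains the terms $\theta_1\otimes\theta_2-\theta_2\otimes\theta_1$. We therefore use subcoalgebras from the start. Below, subcoalgebras are subobjects in $\mathfrak{M}^H$, and $H'$ runs over the finitely generated Hopf subalgebras of $H$. These form a directed set: if $H'_1,H'_2$ are generated by $C_1,C_2$, both lie in the one generated by $C_1+C_2$.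

\begin{lemma}\label{lem:exhaust}
Let $A(H')$ be the sum of the finite-dimensional subcoalgebras of $A$ that are $H'$-comodules. Then $A(H')$ is a Hopf submonoid of $A$ lying in $\mathfrak{M}^{H'}$, and $A$ is the directed union of the $A(H')$. If $K\subseteq A$ is a Hopf submonoid, then $K(H')\subseteq A(H')$.
\end{lemma}

\begin{proof}
The line $\Bbbk1$ is one of the subcoalgebras in the sum. If $D,D'$ are two of them, so are the images of the coalgebra maps $m\colon D\otimes D'\to A$ and $S\colon D\to A$, because $\mathfrak{M}^{H'}$ is closed under $\otimes$ and quotients. Sums of subcoalgebras and of $H'$-comodules are again such. By Lemma~\ref{lem:locfin}, $A$ is the union of its finite-dimensional subcoalgebras $D$, and $D\subseteq A(H')$ for $H'$ generated by $\mathrm{cf}(D)$. The union is directed as $A(H')$ grows with $H'$, and the last claim holds by definition.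
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:transfer}]
\emph{Step 1: the statements hold in $\mathfrak{M}^{H'}$.} Let $\Phi\colon\mathfrak{M}^{H'}\to\mathcal{E}$ be as in Lemma~\ref{lem:Phi}. It is symmetric monoidal, so it preserves cocommutative Hopf monoids. It is exact, so it preserves Hopf submonoids, left ideals and coideals, and commutes with the constructions $K^+$, $AK^+$, $A/I$ and $A^{\mathrm{co}\,A/I}$, which are built from $\otimes$, kernels, cokernels and images. In (a) and (b) one inclusion holds by Lemma~\ref{lem:coinv}; it becomes an equality in $\mathcal{E}$ by Propositions~\ref{prop:KK} and~\ref{prop:newman}, so it is an equality by Lemma~\ref{lem:Phi}. For (c), $\Phi$ preserves pullbacks (Lemma~\ref{lem:limits}) and surjections and reflects surjections, so Corollary~\ref{cor:pullback} applies. All these constructions are the same in $\mathfrak{M}^{H'}$ and in $\mathfrak{M}^H$.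

\emph{Step 2: proof of} (b). Let $I'=I\cap A(H')$. It is a left ideal of $A(H')$, and a coideal as the kernel of the coalgebra map $A(H')\to A/I$. Since $A(H')/I'\hookrightarrow A/I$, the coinvariants $K'$ of $I'$ in $A(H')$ are $K\cap A(H')$. By Step~1, $I'=A(H')K'^+\subseteq AK^+$. The union over $H'$ gives $I\subseteq AK^+$, and $AK^+\subseteq I$ by Lemma~\ref{lem:coinv}(a).

\emph{Step 3: proof of} (a). Let $\pi\colon A\to Q=A/AK^+$. By Lemma~\ref{lem:coinv}, $A^{\mathrm{co}\,Q}$ is a Hopf submonoid containing $K$. By Lemma~\ref{lem:locfin} it suffices to show $D\subseteq K$ for each finite-dimensional subcoalgebra $D\subseteq A^{\mathrm{co}\,Q}$. Replacing $D$ by $D+\Bbbk1$ we may assume $D=\Bbbk1\oplus D^+$ with $D^+=\ker\varepsilon|_D$. As $\pi=\varepsilon\,\pi(1)$ on $D$, we have $D^+\subseteq AK^+$. Now $A\otimes K^+$ is the directed union of the $A(H')\otimes K(H')^+$, so $AK^+=\bigcup A(H')K(H')^+$. As $D$ is finite-dimensional, there is $H'$ with $D\subseteq A(H')$ and $D^+\subseteq A(H')K(H')^+$. Let $\pi'\colon A(H')\to Q'=A(H')/A(H')K(H')^+$. Then $\pi'=\varepsilon\,\pi'(1)$ on $D$, so $D\subseteq A(H')^{\mathrm{co}\,Q'}$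 by Lemma~\ref{lem:coinv}(a). By Step~1 this is $K(H')\subseteq K$.

\emph{Step 4: proof of} (c). Let $f\colon A\to B$ be surjective, $h\colon Z\to B$ any morphism, and $D\subseteq Z$ a finite-dimensional subcoalgebra. Since $B=\bigcup f(A(H'))$ is a directed union, there is $H'$ with $D\subseteq Z(H')$ and $h(D)\subseteq B':=f(A(H'))$, a Hopf submonoid of $B$ in $\mathfrak{M}^{H'}$. Let $Z'\subseteq Z(H')$ be the subalgebra generated by $D+S(D)$. It is a sum of images of coalgebra maps $(D+S(D))^{\otimes n}\to Z$ and is stable under $S$, so it is a Hopf submonoid, and $h(Z')\subseteq B'$. By Step~1 the pullback $A(H')\mathbin{\square}_{B'}Z'$ maps onto $Z'$, and it is contained in $A\mathbin{\square}_BZ$. So $D$ lies in the image of $A\mathbin{\square}_BZ\to Z$. Such $D$ exhaust $Z$.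
\end{proof}

\section{The axioms of a semi-abelian category}\label{sec:semiab}

Assume $(\dagger)$ and write $\mathcal{H}=\mathsf{Hopf}_{\mathrm{coc}}(\mathfrak{M}^H)$. By Lemma~\ref{lem:limits}, $\mathcal{H}$ is pointed and has finite limits. Coproducts and protomodularity do not use $(\dagger)$; regularity uses parts (b) and (c) of Proposition~\ref{prop:transfer}, and exactness uses part (a). A bijective morphism of $\mathcal{H}$ is an isomorphism.

\subsection{Binary coproducts}

\begin{lemma}\label{lem:coprod}
The category $\mathcal{H}$ has binary coproducts.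
\end{lemma}

\begin{proof}
Let $C=A*B$ be the quotient of the tensor algebra of $A\oplus B$ by the ideal generated by the elements $a\otimes a'-aa'$, $b\otimes b'-bb'$, $1_A-1$ and $1_B-1$. These span a subcomodule, so $C$ is an algebra in $\mathfrak{M}^H$, and it is the coproduct of $A$ and $B$ among such algebras. It is generated by the images of $A$ and $B$. The algebra maps $A\to A\otimes A\to C\otimes C$ and $B\to B\otimes B\to C\otimes C$ induce an algebra map $\Delta\colon C\to C\otimes C$, and the counits induce $\varepsilon\colon C\to\Bbbk$. Coassociativity, counitality and $\sigma\Delta=\Delta$ are equalities between algebra maps that agree on $A$ and $B$; here $\sigma\colon C\otimes C\to C\otimes C$ is an algebra map because the category is symmetric. Let $C^{\mathrm{op}}$ be $C$ with multiplication $m\sigma$. The antipodes are algebra maps $A,B\to C^{\mathrm{op}}$ and induce $S\colon C\to C^{\mathrm{op}}$. The subobject $Y=\{x:S(x_1)x_2=\varepsilon(x)1\}$ contains $1$ and the images of $A$ and $B$, and for $x,y\in Y$,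
\[
S(x_1y_1)x_2y_2=S(y_1)\bigl(S(x_1)x_2\bigr)y_2=\varepsilon(x)S(y_1)y_2=\varepsilon(xy)1 .
\]
So $Y=C$. The identity $x_1S(x_2)=\varepsilon(x)1$ follows in the same way from $x_1y_1S(x_2y_2)=x_1(y_1S(y_2))S(x_2)$. Thus $C\in\mathcal{H}$. Morphisms $A\to Z$ and $B\to Z$ of $\mathcal{H}$ induce a unique algebra map $w\colon C\to Z$, and $\Delta w=(w\otimes w)\Delta$ and $\varepsilon w=\varepsilon$ are again equalities of algebra maps that hold on $A$ and $B$.
\end{proof}

\subsection{Split extensions}

For a split epimorphism of groups $r\colon X\to Y$ with section $s$, each $x$ is uniquely $k\,s(y)$ with $y=r(x)$ and $k=x\,s(r(x))^{-1}$. The same formulas work here.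

\begin{lemma}\label{lem:split}
Let $r\colon X\to Y$ and $s\colon Y\to X$ be morphisms of $\mathcal{H}$ with $rs=\mathrm{id}$. Then
\[
\mu\colon\operatorname{Hker}(r)\otimes Y\to X,\qquad k\otimes y\mapsto k\,s(y),
\]
is an isomorphism in $\mathfrak{M}^H$. Consequently $\mathcal{H}$ is protomodular.
\end{lemma}

\begin{proof}
Let $t\colon X\to X$, $t(x)=x_1\,sSr(x_2)$. By cocommutativity and $rs=\mathrm{id}$,
\[
r(t(x)_1)\otimes t(x)_2=r(x_1)\,Sr(x_2)\otimes x_3\,sSr(x_4)=1\otimes t(x),
\]
so $t$ lands in $\operatorname{Hker}(r)$, and $\nu(x)=t(x_1)\otimes r(x_2)$ defines $\nu\colon X\to\operatorname{Hker}(r)\otimes Y$. We have $\mu\nu(x)=x_1\,s\bigl(Sr(x_2)\,r(x_3)\bigr)=x$. By Lemma~\ref{lem:coinv}(a), $\operatorname{Hker}(r)$ is a subcoalgebra on which $r=u\varepsilon$, so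
\[
\nu\mu(k\otimes y)=k_1s(y_1)\,sS\bigl(r(k_2)y_2\bigr)\otimes r(k_3)y_3=k\,s(y_1S(y_2))\otimes y_3=k\otimes y .
\]
A morphism of split epimorphisms compatible with the sections commutes with the maps $\mu$. If it is an isomorphism on kernels and on bases, it is therefore bijective on the middle terms. This is the split short five lemma.
\end{proof}

\subsection{Regularity}

\begin{lemma}\label{lem:regular}
In $\mathcal{H}$ the regular epimorphisms are the surjections and the monomorphisms are the injections, and $\mathcal{H}$ is regular.
\end{lemma}

\begin{proof}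
Every $f\colon A\to B$ factors as a surjection onto the Hopf submonoid $f(A)$ followed by an injection, and injections are monomorphisms.

Let $f$ be surjective with kernel $K=\operatorname{Hker}f$. If $h\colon A\to Z$ is a morphism with $h|_K=u\varepsilon$, then $h(K^+)=0$, so $h(AK^+)=0$. By Proposition~\ref{prop:transfer}(b), $AK^+=\ker f$, so $h=\bar hf$ for a unique colinear map $\bar h$. It is an algebra and coalgebra map because $f$ and $f\otimes f$ are surjective. So $f$ is the coequalizer of $K\hookrightarrow A$ and the zero morphism. Conversely, let $f$ be the coequalizer of a pair of arrows, and $f=je$ with $e$ surjective and $j$ injective. Then $e$ coequalizes the pair, so $e=wf$ for some $w$. Hence $jwf=f$ and $jw=\mathrm{id}$, so $j$ is surjective, and so is $f$.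

If $f=je$ as above is a monomorphism, then $e$ is a monomorphism and a regular epimorphism, hence an isomorphism, and $f$ is injective.

The kernel pair of $f=je$ is that of $e$, and a regular epimorphism is the coequalizer of its kernel pair; so kernel pairs have coequalizers. Regular epimorphisms are stable under pullback by Proposition~\ref{prop:transfer}(c).
\end{proof}

\subsection{Exactness}

For groups, a congruence $P\subseteq\Gamma\times\Gamma$ is recovered from the class $N$ of $1$, which is a normal subgroup, and it is the kernel pair of $\Gamma\to\Gamma/N$. We copy this argument. A \emph{reflexive relation} on $A$ is a monomorphism $P\rightarrowtail A\times A$ through which the diagonal factors. By Lemmas~\ref{lem:limits} and~\ref{lem:regular} this is a Hopf submonoid $P\subseteq A\otimes A$ with $\Delta(A)\subseteq P$. Put $N_P=\{n\in A:\ 1\otimes n\in P\}$.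

\begin{lemma}\label{lem:relation}
Let $P$ be a reflexive relation on $A$. Then $N=N_P$ is a conjugation-stable Hopf submonoid of $A$, and $P=(1\otimes N)\Delta(A)$, the image of the product. For a morphism $f\colon A\to B$ with kernel pair $P_f=A\mathbin{\square}_BA$ we have $N_{P_f}=\operatorname{Hker}f$.
\end{lemma}

\begin{proof}
The map $n\mapsto1\otimes n$ is an injective morphism of $\mathcal{H}$ with image $1\otimes A$, and it identifies $N$ with $P\cap(1\otimes A)$. An intersection of two Hopf submonoids $P_1,P_2$ is a subalgebra stable under $S$, and it is a subcoalgebra because $(P_1\otimes P_1)\cap(P_2\otimes P_2)=(P_1\cap P_2)\otimes(P_1\cap P_2)$. So $N$ is a Hopf submonoid.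

The kernel of $\mathrm{pr}_1\colon A\otimes A\to A$ is given by $a_1\otimes a_2\otimes b=1\otimes a\otimes b$. This holds on $1\otimes A$, and applying $\mathrm{id}\otimes\varepsilon\otimes\mathrm{id}$ gives $a\otimes b=1\otimes\varepsilon(a)b$; so the kernel is $1\otimes A$. Hence the kernel of $\mathrm{pr}_1|_P$ is $P\cap(1\otimes A)=1\otimes N$. Lemma~\ref{lem:split}, applied to $\mathrm{pr}_1|_P$ with section $\Delta$, gives $P=(1\otimes N)\Delta(A)$. For $n\in N$ the following product lies in $P$:
\[
\Delta(a_1)(1\otimes n)\Delta(S(a_2))=a_1S(a_3)\otimes a_2nS(a_4)=a_1S(a_2)\otimes a_3nS(a_4)=1\otimes a_1nS(a_2).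
\]
So $a_1nS(a_2)\in N$. Finally, $1\otimes n\in P_f$ means $1\otimes1\otimes n=1\otimes f(n_1)\otimes n_2$, that is, $n\in\operatorname{Hker}f$.
\end{proof}

\begin{lemma}\label{lem:normal}
If $N\subseteq A$ is a conjugation-stable Hopf submonoid, then $AN^+=N^+A$ is a two-sided Hopf ideal.
\end{lemma}

\begin{proof}
Replacing $a$ by $S(a)$ in $a_1nS(a_2)\in N$ and using $S^2=\mathrm{id}$ gives $S(a_1)na_2\in N$. For $n\in N^+$ the map $a\otimes n\mapsto a_1nS(a_2)\otimes a_3$ lands in $N\otimes A$, and $\varepsilon\otimes\mathrm{id}$ sends it to $\varepsilon(n)a=0$, so it lands in $N^+\otimes A$. Multiplying, $an=(a_1nS(a_2))a_3\in N^+A$. Likewise $n\otimes a\mapsto a_1\otimes S(a_2)na_3$ lands in $A\otimes N^+$, since $\mathrm{id}\otimes\varepsilon$ kills it, and $na=a_1(S(a_2)na_3)\in AN^+$. So $AN^+=N^+A$ is a two-sided ideal. It is a coideal by Lemma~\ref{lem:coinv}(b), and $S(AN^+)\subseteq S(N^+)S(A)\subseteq N^+A$.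
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) In view of Lemmas~\ref{lem:limits}, \ref{lem:coprod}, \ref{lem:split} and~\ref{lem:regular}, it remains to show that every equivalence relation $P$ on $A$ is effective; only reflexivity will be used. Let $N=N_P$. By Lemmas~\ref{lem:relation} and~\ref{lem:normal}, $B=A/AN^+$ is a cocommutative Hopf monoid and $\pi\colon A\to B$ is a morphism of $\mathcal{H}$. By Proposition~\ref{prop:transfer}(a), $\operatorname{Hker}\pi=N$. The kernel pair $P_\pi$ is a reflexive relation with $N_{P_\pi}=N$, so Lemma~\ref{lem:relation}, applied to $P_\pi$ and to $P$, gives $P_\pi=(1\otimes N)\Delta(A)=P$.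

(2) The two maps are well defined by Lemma~\ref{lem:coinv} and mutually inverse by Proposition~\ref{prop:transfer}(a),(b). If $K$ is conjugation-stable, then $AK^+$ is a two-sided Hopf ideal by Lemma~\ref{lem:normal}. If $I$ is a two-sided Hopf ideal, then $\pi\colon A\to A/I$ is a morphism of $\mathcal{H}$, and $A^{\mathrm{co}\,A/I}=\operatorname{Hker}\pi=N_{P_\pi}$ is conjugation-stable by Lemma~\ref{lem:relation}.
\end{proof}

Together with Proposition~\ref{prop:dagger}, this proves Theorem~\ref{thm:A}.

\begin{thebibliography}{CEO}

\bibitem[BB]{BB} Borceux and Bourn, \emph{Mal'cev, Protomodular, Homological and Semi-Abelian Categories}.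

\bibitem[CEO]{CEO} K.~Coulembier, P.~Etingof and V.~Ostrik, \emph{On Frobenius exact symmetric tensor categories}, Ann. of Math. 197 (2023).

\bibitem[De]{De} P.~Deligne, \emph{Cat\'egories tensorielles}, Moscow Math. J. 2 (2002).

\bibitem[SZ]{SZ} Andrea Sciandra and Zhenbang Zuo, \emph{On the semi-abelianness of cocommutative Hopf monoids}, arXiv:2603.22200 (2026).

\bibitem[Sw]{Sw} Sweedler, \emph{Hopf algebras}.

\end{thebibliography}
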